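\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{Laurent polynomial images of finitely generated subalgebras of free group algebras}


\begin{abstract}
We show that every finitely generated subalgebra $R\neq k$ of a free group algebra $k[F]$ has a $k$-algebra homomorphism to $k[t,t^{-1}]$ whose image is not contained in $k$. This answers a question from a paper of Miasnikov. The coefficients $k$ may be any nonzero commutative ring. The proof compares the degree of an element with respect to a map onto $\mathbb Z$ with its order in the augmentation filtration of the kernel. Modulo terms of smaller slope, the terms of extreme slope form a free associative algebra, and a theorem of Bergman on subalgebras of free algebras applies there. The method covers fundamental groups of closed surfaces other than the sphere and the projective plane. When $k$ is a domain, we also show that $k[t]$ does not suffice as a target and that finite generation cannot be dropped if $F$ has rank at least $2$.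
\end{abstract}

\section{The question and the answer}

Throughout, $k$ is a nonzero commutative ring, and algebras, subalgebras and homomorphisms are unital. For a subalgebra $R$ of a $k$-algebra, $R\ne k$ means $R\neq k\cdot 1$. A $k$-algebra homomorphism $f$ from $R$ to $k[t]$ or $k[t,t^{-1}]$ is \emph{nontrivial} if $f(R)\not\subseteq k$.

A theorem of G.~Bergman says that over a field every finitely generated subalgebra $R\ne k$ of a free associative algebra $k\langle Y\rangle$ has a nontrivial homomorphism to $k[t]$. The following question from \cite{Miasnikov} asks for the analogue in which the free algebra is replaced by the group algebra $k[F]$ of a free group $F$, and $k[t]$ by the Laurent polynomial ring $k[t,t^{-1}]\cong k[\mathbb Z]$: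
\begin{quote}
\emph{Let $k$ be a field and $F$ a free group on a finite alphabet. Does every finitely generated subalgebra $R\neq k$ of $k[F]$ admit a nontrivial homomorphism $R\to k[t,t^{-1}]$?}
\end{quote}

The change of target is forced. Let $k$ be a field. A group element is a unit, and the only units of $k[t]$ are constants, so $k[F]$ has no nontrivial homomorphism to $k[t]$. It has many to $k[t,t^{-1}]$, one for each nonzero homomorphism $F\to\mathbb Z$. More generally, let $R=k[\Gamma]$ be the group algebra of a finitely generated subgroup $\Gamma\ne 1$. The units of $k[t,t^{-1}]$ are the monomials $ct^n$ with $c\in k^\times$, so the question for this $R$ asks whether $\Gamma$ maps onto $\mathbb Z$. For subgroups of a free group it does. The question thus asks for a ring-theoretic strengthening of the statement that every nontrivial finitely generated subgroup of $F$ maps onto $\mathbb Z$.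

The first attempt is to restrict to $R$ the homomorphism $k[F]\to k[t,t^{-1}]$ induced by some $F\to\mathbb Z$. This settles rank one, where the inclusion itself is nontrivial, but it does not settle rank two. If $x,y$ are free generators and $R$ is generated by the ring commutator $xy-yx$, then every homomorphism from $k[F]$ to a commutative ring kills $xy-yx$. This $R$ is just a polynomial ring. But when $R$ is generated by several elements of the ideal $I$ of $k[F]$ generated by all commutators, there is no evident nontrivial homomorphism, and none is the restriction of a homomorphism $k[F]\to k[t,t^{-1}]$. Moreover, if $k$ is a domain and $F$ has rank at least $2$, then the algebra $k+I$, which is not finitely generated, has no nontrivial homomorphism to $k[t,t^{-1}]$ at all (Theorem~\ref{thm:sharp}(b)). So finite generation has to be used. Nevertheless, the answer is yes.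

For a group $H$ let $\varepsilon:k[H]\to k$ be the augmentation, the linear map with $\varepsilon(g)=1$ for all $g\in H$. A homomorphism $\lambda:\Gamma\to\mathbb Z$ of groups induces $\lambda_*:k[\Gamma]\to k[t,t^{-1}]$, $g\mapsto t^{\lambda(g)}$. The support of $a\in k[H]$ is the set of $g\in H$ whose coefficient $a(g)$ in $a$ is nonzero.

\begin{theorem}\label{thm:main}
Let $F$ be a free group of any rank and let $R\ne k$ be a finitely generated subalgebra of $k[F]$. Then $R$ has a nontrivial homomorphism to $k[t,t^{-1}]$.

More precisely, let $\Gamma\le F$ be the subgroup generated by the supports of the elements of $R$. Then $\Gamma$ is nontrivial and finitely generated. Let $\lambda:\Gamma\to\mathbb Z$ be any surjective homomorphism.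
\begin{enumerate}
\item[(i)] Either $\lambda_*(R)\not\subseteq k$, and the restriction of $\lambda_*$ to $R$ is nontrivial;
\item[(ii)] or $\lambda_*(R)=k$. Then $R$ has a homomorphic image $\bar R\ne k$ inside a free associative algebra, and $R$ has a nontrivial homomorphism to $k[t]$ that maps $R\cap\ker\varepsilon$ into $t\,k[t]$.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:groups}
Let $G$ be a group in which every nontrivial finitely generated subgroup has a surjection to $\mathbb Z$ with free kernel. Then every finitely generated subalgebra $R\ne k$ of $k[G]$ has a nontrivial homomorphism to $k[t,t^{-1}]$. Examples of such $G$ are free groups, extensions of a free group by an infinite cyclic quotient, and fundamental groups of closed surfaces other than the sphere and the projective plane.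
\end{theorem}

The last theorem concerns the target, the finiteness hypothesis and the class of groups. A group is \emph{locally indicable} if each of its nontrivial finitely generated subgroups maps onto $\mathbb Z$.

\begin{theorem}\label{thm:sharp}
Let $k$ be a domain.
\begin{enumerate}
\item[(a)] In Theorem~\ref{thm:main} the target $k[t,t^{-1}]$ cannot in general be replaced by $k[t]$. However, in the notation of that theorem, $R$ has a nontrivial homomorphism to $k[t]$ whenever $\lambda_*(R)\subseteq k[t]$ or $\lambda_*(R)\subseteq k[t^{-1}]$ for some surjection $\lambda:\Gamma\to\mathbb Z$.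
\item[(b)] Finite generation of $R$ cannot be dropped when $F$ has rank at least $2$.
\item[(c)] If $G$ is a group such that every finitely generated subalgebra $R\ne k$ of $k[G]$ has a nontrivial homomorphism to $k[t,t^{-1}]$, then $G$ is locally indicable.
\end{enumerate}
\end{theorem}

\section{The idea in an example}\label{sec:example}

Let $F$ be free on $x$ and $s$, and let $\lambda:F\to\mathbb Z$ be given by $\lambda(x)=0$, $\lambda(s)=1$. The kernel $K$ is free on the elements $x_i=s^ixs^{-i}$, $i\in\mathbb Z$. (Let $\mathbb Z=\langle s\rangle$ act on the free group on letters $x_i$ by shifting indices. The semidirect product is generated by $x_0$ and $s$ and has the universal property of a free group on them.) Every element of $k[F]$ is uniquely a finite sum $\sum_d a_ds^d$ with $a_d\in k[K]$, and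
\[
 (bs^d)(cs^e)=b\,\sigma^d(c)\,s^{d+e},\qquad \sigma(c)=scs^{-1}.
\]
Put $u_i=x_i-1$, so $\sigma(u_i)=u_{i+1}$. Let $R$ be generated by
\begin{align*}
 p&=xs-sx=(u_0-u_1)\,s,\\
 q&=xs^{-1}-s^{-1}x=(u_0-u_{-1})\,s^{-1},\\
 r&=(x-1)^2(xs^2-s^2x)=u_0^2(u_0-u_2)\,s^2 .
\end{align*}
All three lie in the commutator ideal of $k[F]$, so every homomorphism from $k[F]$ to a commutative ring kills them. We need a homomorphism that is defined on $R$ only.

Which terms should it see? The degree in $s$ alone does not tell us: the powers of $p$ and of $q$ have arbitrarily large degrees of either sign, so there is no extreme degree to project onto. There is a second quantity. Let $\omega$ be the augmentation ideal of $k[K]$. Since $\lambda_*$ kills $p,q,r$, all their coefficients lie in $\omega$. Attach to a term $bs^d$ with $b\in\omega^n$, $b\notin\omega^{n+1}$ the point $(n,d)$. The generators $p,q,r$ give the points $(1,1)$, $(1,-1)$, $(3,2)$; see Figure~\ref{fig:slopes}. Under multiplication, degrees add and orders are at least additive. Because $n\ge1$ for all three, the slope $d/n$ makes sense. The largest slope is $1$, attained by $p$ but not by $r$, although $r$ has the highest degree.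 The points on or below the line $d=n$ are closed under addition, and adding a point strictly below the line to a point on or below it gives a point strictly below it. If the order of a product is larger than the sum of the orders, its point only moves to the right, hence below the line. So we expect that everything strictly below the line can be discarded, that is, that
\[
 p\mapsto z,\qquad q\mapsto 0,\qquad r\mapsto 0
\]
defines a homomorphism $f:R\to k[z]$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.72]
\draw[->] (0,0) -- (4.6,0) node[right] {$n$ (order)};
\draw[->] (0,-1.6) -- (0,3.9) node[above] {$d$ (degree)};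
\draw[thick] (0,0) -- (3.6,3.6) node[right] {$d=n$};
\draw[dashed] (1,-1.6) -- (1,3.6);
\fill (1,1) circle (0.1) node[above left] {$p$};
\draw[fill=white] (1,-1) circle (0.1) node[right] {$\;q$};
\draw[fill=white] (3,2) circle (0.1) node[right] {$\;r$};
\end{tikzpicture}
\caption{Each term $bs^d$ with $b$ of order $n$ in the powers of the augmentation ideal is placed at $(n,d)$. All terms of the generators $p,q,r$ have $n\ge1$. The line through the origin of largest slope carries $p$; the points strictly below it, such as $q$ and $r$, may be discarded.}
\label{fig:slopes}
\end{figure}

Let us check this, using one fact from Section~\ref{sec:filtration}: \emph{the classes of the monomials of length $n$ in the $u_i$ form a $k$-basis of $\omega^n/\omega^{n+1}$.} We must show that a noncommutative polynomial $\sum_w\alpha_ww$ in $p,q,r$ that vanishes in $R$ has $\alpha_{p^d}=0$ for every $d\ge0$; for then the homomorphism from the free algebra on three letters to $k[z]$ given by the above formulas factors through $R$. A word $w$ with $a$ letters $p$, $b$ letters $q$ and $c$ letters $r$ lies in $\omega^{a+b+3c}s^{a-b+2c}$, because $\sigma$ preserves the powers of $\omega$. The exponent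 of $\omega$ exceeds the degree $d=a-b+2c$ by $2b+c$. Hence a word of degree $d\ge0$ other than $p^d$ has its coefficient in $\omega^{d+1}$. On the other hand,
\[
 p^d=(u_0-u_1)(u_1-u_2)\cdots(u_{d-1}-u_d)\,s^d .
\]
Comparing coefficients of $s^d$ modulo $\omega^{d+1}$, we get $\alpha_{p^d}(u_0-u_1)\cdots(u_{d-1}-u_d)\in\omega^{d+1}$. In the expansion of this product the basis monomial $u_0u_1\cdots u_{d-1}$ has coefficient $1$, so $\alpha_{p^d}=0$.

In general, several terms of several generators may lie on the extreme line. For instance, if $us$ and $su$ (with $u=u_0$) are both generators, they contribute $u_0s$ and $u_1s$ to the line of slope $1$; their products in the two orders are $u_0u_2s^2$ and $u_1u_1s^2$, which are different basis monomials. We shall see that, modulo the terms below the line, the terms on the line form a free associative algebra. That is the situation of Bergman's theorem.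

\section{Powers of the augmentation ideal of a free group}\label{sec:filtration}

Let $K$ be a free group with basis $X$, possibly infinite, let $\omega=\ker(\varepsilon:k[K]\to k)$, and let $\omega^0=k[K]$. Two facts are needed. The intersection of the powers of $\omega$ must vanish, so that every nonzero element has a finite order; and the associated graded ring must be free, so that the terms on the extreme line form a free algebra.

\begin{lemma}\label{lem:filtration}
\begin{enumerate}
\item[(1)] $\omega$ is a free left $k[K]$-module with basis $\{x-1:x\in X\}$.
\item[(2)] For $n\ge0$, $\omega^n$ is a free left $k[K]$-module on the $n$-fold products $(x_1-1)\cdots(x_n-1)$, $x_i\in X$. Hence $\mathrm{gr}_n=\omega^n/\omega^{n+1}$ has as $k$-basis the classes of these products, and multiplication induces isomorphisms $\mathrm{gr}_n\otimes_k\mathrm{gr}_m\to\mathrm{gr}_{n+m}$.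
\item[(3)] $\bigcap_n\omega^n=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) For $y_1,\dots,y_m\in X^{\pm1}$ we have $y_1\cdots y_m-1=\sum_jy_1\cdots y_{j-1}(y_j-1)$, and $x^{-1}-1=-x^{-1}(x-1)$. Since $\omega$ is spanned over $k$ by the elements $w-1$, $w\in K$, the elements $x-1$ generate $\omega$. For independence, let $M=\bigoplus_{x\in X}k[K]e_x$, and let $M\rtimes K$ have the product $(m,g)(m',g')=(m+gm',gg')$. Since $K$ is free on $X$, there is a homomorphism $K\to M\rtimes K$ with $x\mapsto(e_x,x)$. Its second component is the identity, and its first component is a map $\delta:K\to M$ with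
\begin{equation}\label{eq:crossed}
 \delta(gh)=\delta(g)+g\,\delta(h),\qquad \delta(x)=e_x .
\end{equation}
Extending $\delta$ linearly to $k[K]$ gives $\delta(ab)=\delta(a)\varepsilon(b)+a\,\delta(b)$. Since $\delta(1)=0$, it follows that $\delta\bigl(\sum_xa_x(x-1)\bigr)=\sum_xa_xe_x$, so the $x-1$ are independent.

(2) For $n=0$ the only product is $1$ and the first claim is clear. Suppose $n\ge1$ and $\omega^{n-1}=\bigoplus_bk[K]b$, where $b$ runs over the $(n-1)$-fold products. Right multiplication by a basis element $b$ is injective on $k[K]$, so by (1)
\[
 \omega^n=\omega\,\omega^{n-1}=\bigoplus_b\omega b=\bigoplus_{b}\bigoplus_{x}k[K](x-1)b .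
\]
This proves the first claim by induction. The same computation, with $n+1$ in place of $n$, shows $\omega^{n+1}=\bigoplus_b\omega b$ with $b$ running over the $n$-fold products. Since $k[K]/\omega=k$, the quotient $\mathrm{gr}_n$ is free over $k$ on the classes of the $n$-fold products. The multiplication $\mathrm{gr}_n\otimes\mathrm{gr}_m\to\mathrm{gr}_{n+m}$ carries the basis of pairs ($n$-fold product, $m$-fold product) bijectively to the basis of $(n+m)$-fold products.

(3) Write $\delta(a)=\sum_xD_x(a)e_x$. By (1) and its proof, $a=\sum_xD_x(a)(x-1)$ for $a\in\omega$, and the coefficients $D_x(a)$ are unique. Let $\Omega=\bigcap_n\omega^n$, a two-sided ideal. For $n\ge1$ we have $\omega^n=\omega^{n-1}\omega=\bigoplus_x\omega^{n-1}(x-1)$, so $D_x(\omega^n)\subseteq\omega^{n-1}$, and hence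
\[
 D_x(\Omega)\subseteq\Omega .
\]
The plan is to apply $D_x$ to an element of $\Omega$ with smallest support, in a suitable sense, and obtain a smaller one. For this, consider the Cayley tree of $K$, with vertex set $K$ and an \emph{$x$-edge} from its initial vertex $h$ to $hx$ for every $h\in K$, $x\in X$. By \eqref{eq:crossed}, $\delta(y_1\cdots y_m)=\sum_jy_1\cdots y_{j-1}\,\delta(y_j)$ and $\delta(x^{-1})=-x^{-1}e_x$. For a reduced word $w=y_1\cdots y_m$, a letter $y_j=x$ contributes to $D_x(w)$ the vertex $y_1\cdots y_{j-1}$, and a letter $y_j=x^{-1}$ contributes $-y_1\cdots y_j$. In both cases the vertex is the initial vertex of the $x$-edge traversed at step $j$. So \emph{$D_x(w)$ is the sum, with signs, of the initial vertices of the $x$-edges on the path from $1$ to $w$}, the sign being $+$ when the edge is traversed from its initial vertex.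

For $0\ne a\in k[K]$ let $T(a)$ be the subtree spanned by the support of $a$; it is finite, and its leaves belong to the support. Suppose $\Omega\ne0$ and choose $0\neq a\in\Omega$ such that $T=T(a)$ has the fewest vertices. Since $\varepsilon(a)=0$, the support has more than one element. Let $y$ be a leaf of $T$ and $h$ its neighbor in $T$. Left translation by $h^{-1}$ is an automorphism of the tree and preserves $\Omega$; replacing $a$ by $h^{-1}a$, and $T$, $y$, $h$ by their translates, we may assume $h=1$. Then $y\in X^{\pm1}$. If $y^{-1}\in X$, replace $y^{-1}$ in the basis $X$ by $y$. This yields another basis of $K$ and changes neither $\Omega$ nor the Cayley tree, apart from the direction of some edges; everything above holds for the new basis and its maps $D_x$. So we may assume $y=x\in X$.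

For $w$ in the support of $a$ the path from $1$ to $w$ lies in $T$. The $x$-edge with initial vertex $1$ leads to the leaf $x$, so this path contains it only if $w=x$; and $D_x(x)=1$. Hence the coefficient of $D_x(a)$ at $1$ is $a(x)$, which is nonzero because the leaf $x$ is in the support. The $x$-edge with initial vertex $x$ leads from $x$ to $x^2$. It does not lie in $T$, because the only edge of $T$ at $x$ joins $x$ to $1$. Hence $D_x(a)$ is supported in $T\setminus\{x\}$, which is a subtree. So $D_x(a)$ is a nonzero element of $\Omega$ for which $T(D_x(a))$ has fewer vertices than $T$, a contradiction.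
\end{proof}

For $b\in k[K]$ put $\operatorname{ord}(b)=\sup\{n\ge0:b\in\omega^n\}$. By Lemma~\ref{lem:filtration}(3), $\operatorname{ord}(b)=\infty$ only for $b=0$. Clearly
\begin{equation}\label{eq:ord}
 \operatorname{ord}(b+c)\ge\min(\operatorname{ord}b,\operatorname{ord}c),\qquad
 \operatorname{ord}(bc)\ge\operatorname{ord}b+\operatorname{ord}c,
\end{equation}
and $\operatorname{ord}$ is invariant under automorphisms of $k[K]$ induced by automorphisms of the group $K$.

\section{The terms of extreme slope}

We now carry out the idea of Section~\ref{sec:example} in general. Only the freeness of $\ker\lambda$ matters, so we argue for an arbitrary group $\Gamma$.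

\begin{proposition}\label{prop:slope}
Let $\Gamma$ be a group and $\lambda:\Gamma\to\mathbb Z$ a surjective homomorphism with free kernel $K$. Let $R$ be a finitely generated subalgebra of $k[\Gamma]$ such that the supports of the elements of $R$ generate $\Gamma$ and $\lambda_*(R)=k$. Then there are a free associative algebra $k\langle Y\rangle$ and a homomorphism $\pi:R\to k\langle Y\rangle$ with $\pi(R)\ne k$ such that every element of $\pi(R\cap\ker\varepsilon)$ has zero constant term.
\end{proposition}

\begin{proof}
\emph{Notation.} Choose $s\in\Gamma$ with $\lambda(s)=1$ and let $\sigma(b)=sbs^{-1}$ for $b\in k[K]$. As $\Gamma$ is the disjoint union of the cosets $Ks^d$,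
\[
 k[\Gamma]=\bigoplus_{d\in\mathbb Z}k[K]s^d,\qquad
 (bs^d)(cs^e)=b\,\sigma^d(c)\,s^{d+e},\qquad
 \lambda_*\Bigl(\sum_da_ds^d\Bigr)=\sum_d\varepsilon(a_d)t^d .
\]
Let $\omega$ be the augmentation ideal of $k[K]$. The augmentation of $k[\Gamma]$ is $\lambda_*$ followed by $t\mapsto1$. Since $\lambda_*(R)=k$, the maps $\varepsilon$ and $\lambda_*$ agree on $R$, and $R\cap\ker\varepsilon=R\cap\ker\lambda_*$.

\emph{Generators.} Subtracting constants from a finite generating set, we obtain generators $p_1,\dots,p_m\in R\cap\ker\varepsilon$ of $R$. Write $p_i=\sum_dp_{i,d}s^d$. Since $\lambda_*(p_i)=0$, all $p_{i,d}$ lie in $\omega$. The supports of the $p_i$ generate $\Gamma$, because the supports of any generating set of $R$ do: the support of a product lies in the product of the supports. Since $\Gamma\not\subseteq K$, some $p_i$ has a support element outside $K$, that is, some $p_{i,d}\ne0$ with $d\ne0$. Replacing $(\lambda,s)$ by $(-\lambda,s^{-1})$ if necessary, which only reverses the sign of the degrees, we may assume that some $p_{i,d}\neq0$ with $d>0$.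

\emph{The slope.} Put
\[
 \rho=\max\Bigl\{\frac d{\operatorname{ord}(p_{i,d})}:\ d>0,\ p_{i,d}\ne0\Bigr\}.
\]
The set is finite and nonempty, and the orders are finite by Lemma~\ref{lem:filtration}(3) and at least $1$, so $\rho$ is a positive rational number. Let $M$ be the set of all $\sum_da_ds^d\in k[\Gamma]$ whose terms have positive order and lie on or below the line of slope $\rho$, and $J$ the set of those whose terms lie strictly below:
\begin{align*}
 M&=\Bigl\{\sum_da_ds^d:\ \operatorname{ord}(a_d)\ge1\ \text{and}\ \rho\operatorname{ord}(a_d)\ge d\ \text{for all }d\Bigr\},\\
 J&=\Bigl\{\sum_da_ds^d:\ \operatorname{ord}(a_d)\ge1\ \text{and}\ \rho\operatorname{ord}(a_d)> d\ \text{for all }d\Bigr\}.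
\end{align*}
These are $k$-submodules by \eqref{eq:ord}. The coefficient of $s^d$ in a product $ab$ is $\sum_{i+j=d}a_i\sigma^i(b_j)$, and $\operatorname{ord}(a_i\sigma^i(b_j))\ge\operatorname{ord}(a_i)+\operatorname{ord}(b_j)$. Adding the defining inequalities for $a_i$ and $b_j$ gives
\[
 MM\subseteq M,\qquad MJ\subseteq J,\qquad JM\subseteq J .
\]
So $A=k+M$ is a subalgebra of $k[\Gamma]$ and $J$ is an ideal of $A$. The sum $k+M$ is direct because $M\subseteq\ker\lambda_*$. Each $p_i$ lies in $M$: for $d>0$ the inequality $\rho\operatorname{ord}(p_{i,d})\ge d$ holds by the choice of $\rho$, and for $d\le0$ it holds because $\operatorname{ord}(p_{i,d})\ge1$. Hence $R\subseteq A$. Define $\pi$ as the composite $R\subseteq A\to A/J$.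

\emph{$A/J$ is a free associative algebra.} Both $M$ and $J$ are direct sums of their parts in the various degrees $d$. In degree $d\le0$ the condition $\operatorname{ord}\ge1$ already implies $\rho\operatorname{ord}>d$, so both parts are $\omega s^d$. If $d>0$ and $d/\rho$ is not an integer, then $\rho\operatorname{ord}=d$ is impossible, and the parts again agree. If $d>0$ and $n=d/\rho$ is an integer, then $n\ge1$, and the parts of $M$ and $J$ are $\omega^ns^d$ and $\omega^{n+1}s^d$. Write $\rho=d_0/n_0$ in lowest terms with $d_0,n_0\ge1$. The third case occurs exactly for $d=jd_0$, $n=jn_0$ with $j\ge1$, so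
\[
 A/J=k\oplus\bigoplus_{j\ge1}\mathrm{gr}_{jn_0}\,s^{jd_0}.
\]
Let $E=\mathrm{gr}_{n_0}s^{d_0}$, a free $k$-module by Lemma~\ref{lem:filtration}(2). We claim that $A/J$ is the tensor algebra of $E$. The product of $b_1s^{d_0},\dots,b_js^{d_0}\in E$ is
\[
 b_1\,\sigma^{d_0}(b_2)\,\sigma^{2d_0}(b_3)\cdots\sigma^{(j-1)d_0}(b_j)\,s^{jd_0}.
\]
So, after dropping the powers of $s$, the multiplication map $E^{\otimes j}\to\mathrm{gr}_{jn_0}s^{jd_0}$ is the $k$-linear automorphism $1\otimes\sigma^{d_0}\otimes\cdots\otimes\sigma^{(j-1)d_0}$ of $\mathrm{gr}_{n_0}^{\otimes j}$ followed by the multiplication map $\mathrm{gr}_{n_0}^{\otimes j}\to\mathrm{gr}_{jn_0}$. The latter is an isomorphism by Lemma~\ref{lem:filtration}(2). Hence the natural map from the tensor algebra of $E$ to $A/J$ is bijective in every degree. With $Y$ a $k$-basis of $E$, we obtain $A/J\cong k\langle Y\rangle$; the constants are $k$, and $M/J$ consists of the elements with zero constant term.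

\emph{The image of $R$.} Choose $i$ and $d>0$ for which the maximum $\rho$ is attained, and let $n=\operatorname{ord}(p_{i,d})=d/\rho$. The degree $d$ part of $\pi(p_i)$ is the class of $p_{i,d}$ in $\omega^n/\omega^{n+1}$, which is not zero. So $\pi(p_i)$ is a nonzero element of $M/J$, and $\pi(R)\ne k$. Finally, $R\cap\ker\varepsilon=R\cap\ker\lambda_*\subseteq A\cap\ker\lambda_*=M$, because $\lambda_*$ kills $M$ and is the identity on $k$. So $\pi$ maps $R\cap\ker\varepsilon$ into $M/J$.
\end{proof}

\begin{remark}
Freeness of $K$ was used in two places: to know that orders are finite, and to identify $A/J$. If $K$ had an element $x$ of order $2$ and $2$ were invertible in $k$, then $(x-1)^2=-2(x-1)$ would give $\operatorname{ord}(x-1)=\infty$. Finite generation of $R$ ensures that the maximal slope $\rho$ exists: in the notation of Section~\ref{sec:example}, the elements $xs^d-s^dx=(u_0-u_d)s^d$, $d\geq 1$, have slopes $1,2,3,\dots$.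
\end{remark}

\section{Subalgebras of free algebras}

It remains to treat finitely generated subalgebras of free associative algebras. Over a field this is Bergman's theorem. We prove what we need over any $k$, by an argument with the same mechanism: attach to each nonempty word a real number such that the number of a product lies between the numbers of the factors, and keep only the words for which it is extreme.

To see which number to take, consider the subalgebra of $k\langle a,b\rangle$ generated by $ab-ba$. If only one of the two words is to be kept, then $ab$ and $ba$ must get different numbers, so counting letters is not enough. The infinite words $ababab\cdots$ and $bababa\cdots$ are different, and we compare them lexicographically by reading them as expansions of real numbers.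

\begin{proposition}\label{prop:bergman}
Let $R\ne k$ be a finitely generated subalgebra of a free associative algebra $k\langle Y\rangle$. There is a nontrivial homomorphism $R\to k[z]$ that sends the elements of $R$ with zero constant term into $z\,k[z]$.
\end{proposition}

\begin{proof}
Fix a finite generating set of $R$. Its elements involve finitely many letters, so we may assume that $Y$ is finite; it is nonempty as $R\ne k$. Identify $Y$ with the set of digits $\{0,\dots,N-1\}$ and let $B=N+1$. For a nonempty word $w=w_1\cdots w_n$ of length $|w|=n$ put
\[
 \mathrm{val}(w)=\sum_{i=1}^nw_iB^{-i},\qquad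
 \theta(w)=\frac{\mathrm{val}(w)}{1-B^{-n}}=\sum_{m\ge0}B^{-mn}\,\mathrm{val}(w).
\]
So $\theta(w)$ is the number whose base $B$ expansion is the infinite word $w^\infty=www\cdots$.

\emph{$\theta(v)=\theta(w)$ if and only if $v^\infty=w^\infty$.} All digits are at most $B-2$. If two infinite sequences of such digits first differ at place $i$, the difference at this place contributes at least $B^{-i}$ in absolute value to the difference of the two numbers, while all later places contribute at most $\sum_{j>i}(B-2)B^{-j}=\frac{B-2}{B-1}B^{-i}<B^{-i}$. So the numbers differ.

\emph{Convexity.} Let $\beta=B^{-|v|}$ and $\gamma=B^{-|w|}$. Since $\mathrm{val}(vw)=\mathrm{val}(v)+\beta\,\mathrm{val}(w)$,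
\[
 \theta(vw)=\frac{\mathrm{val}(v)+\beta\,\mathrm{val}(w)}{1-\beta\gamma}
 =\frac{(1-\beta)\,\theta(v)+\beta(1-\gamma)\,\theta(w)}{1-\beta\gamma},
\]
and $(1-\beta)+\beta(1-\gamma)=1-\beta\gamma$. So $\theta(vw)$ is a convex combination of $\theta(v)$ and $\theta(w)$ with strictly positive weights.

\emph{The quotient.} Let $\tau$ be the maximum of $\theta$ over the nonempty words in the supports of the chosen generators; such words exist because $R\ne k$. Let $A$ be the $k$-span of $1$ and all nonempty words with $\theta\le\tau$, and $C$ the $k$-span of all nonempty words with $\theta<\tau$. By convexity $A$ is a subalgebra and $C$ is an ideal of $A$, and $R\subseteq A$. The quotient $A/C$ has as $k$-basis the classes of $1$ and of the words with $\theta=\tau$.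

\emph{The words with $\theta=\tau$ are the powers of a single word.} Let $v$ be a shortest word with $\theta(v)=\tau$. All its powers $v^n$, $n\ge1$, have $\theta(v^n)=\tau$. Conversely, let $\theta(w)=\tau$. Then $w^\infty=v^\infty$ and $|w|\ge|v|$, so $w=vw'$. If $w'$ is empty, then $w=v$. If $w'$ is not empty, then
\[
 v\,v^\infty=v^\infty=w^\infty=vw'w^\infty=vw'v^\infty .
\]
Canceling the prefix $v$ gives $v^\infty=w'v^\infty$, and iterating this, $v^\infty=w'^\infty$. So $\theta(w')=\tau$, and by induction on the length $w'$ is a power of $v$, and so is $w$.

Thus $A/C$ has the $k$-basis $1,v,v^2,\dots$ and is isomorphic to $k[z]$ with $v\mapsto z$. The composite $R\subseteq A\to A/C\cong k[z]$ sends an element to $\sum_n\alpha_nz^n$, where $\alpha_n$ is its coefficient at $v^n$. Elements with zero constant term go into $z\,k[z]$. By the choice of $\tau$, some chosen generator has a word with $\theta=\tau$ in its support. It has some $\alpha_n\ne0$ with $n\ge1$, so the homomorphism is nontrivial.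
\end{proof}

For $ab-ba$ with $a,b$ the digits $0,1$ the proof gives $v=ba$, and $ab-ba\mapsto-z$.

\section{Proof of the theorems on groups}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The subgroup $\Gamma$ is generated by the supports of the elements of any finite generating set of $R$, because the support of a product lies in the product of the supports. So $\Gamma$ is finitely generated. It is nontrivial because $R\ne k$. By the Nielsen--Schreier theorem $\Gamma$ is free, so surjections $\lambda:\Gamma\to\mathbb Z$ exist, and the kernel of any of them is free as well. If $\lambda_*(R)\not\subseteq k$, then (i) holds. Otherwise $\lambda_*(R)=k$, because $R$ contains $k$, and Proposition~\ref{prop:slope} gives $\pi:R\to k\langle Y\rangle$ with $\bar R=\pi(R)\ne k$. Since $\bar R$ is finitely generated, Proposition~\ref{prop:bergman} gives a nontrivial homomorphism $\bar R\to k[z]$. Its composite with $\pi$ is nontrivial. It maps $R\cap\ker\varepsilon$ into $z\,k[z]$, because $\pi$ maps $R\cap\ker\varepsilon$ to elements with zero constant term. Renaming $z$ to $t$ gives (ii). Since $k[t]\subset k[t,t^{-1}]$, in both cases $R$ has a nontrivial homomorphism to $k[t,t^{-1}]$.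
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:groups}]
Let $\Gamma\le G$ be generated by the supports of the elements of $R$. As before, it is nontrivial and finitely generated. Choose a surjection $\lambda:\Gamma\to\mathbb Z$ with free kernel, which exists by hypothesis. The rest of the preceding proof applies without change.

\emph{Examples.} For free groups the hypothesis was verified above. Let $G$ have a free normal subgroup $N$ with $G/N\cong\mathbb Z$, and let $\Gamma\le G$ be nontrivial and finitely generated. If $\Gamma\le N$, then $\Gamma$ is free, and any surjection $\Gamma\to\mathbb Z$ has free kernel. Otherwise the image of $\Gamma$ in $G/N\cong\mathbb Z$ is nontrivial, hence infinite cyclic, and the kernel $\Gamma\cap N$ of $\Gamma\to G/N$ is free.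

Finally let $G$ be the fundamental group of a closed surface other than the sphere and the projective plane. We show that $G$ is an extension of a free group by $\mathbb Z$, the case just treated. For the torus and the Klein bottle this is clear: $\mathbb Z^2$ and $\langle a,b\mid bab^{-1}=a^{-1}\rangle$ are extensions of $\mathbb Z$ by $\mathbb Z$. In all other cases the Euler characteristic $\chi$ is negative, so the first Betti number, which is $2-\chi$ in the orientable case and $1-\chi$ in the nonorientable case, is positive. Hence there is a surjection $G\to\mathbb Z$. Its kernel has infinite index in $G$, and subgroups of infinite index in $G$ are free \cite{HKS}.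
\end{proof}

\section{Sharpness}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
(a) Let $F\ne1$, let $1\ne g\in F$ and let $R=k[\langle g\rangle]\cong k[t,t^{-1}]$, which is generated by $g$ and $g^{-1}$. A homomorphism $R\to k[z]$ sends $g$ to a unit of $k[z]$. As $k$ is a domain, this unit is in $k$, and the homomorphism is trivial. For the second statement, let $\lambda_*(R)$ be contained in $k[t]$ or in $k[t^{-1}]$. If $\lambda_*(R)\neq k$, then $\lambda_*$ restricted to $R$ is a nontrivial homomorphism to a polynomial ring in one variable. If $\lambda_*(R)=k$, apply Theorem~\ref{thm:main}(ii).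

(b) Let $F$ have rank at least $2$, and let $I$ be the ideal of $k[F]$ generated by all commutators $ab-ba$. It is not zero, as $F$ is not commutative. It lies in $\ker\varepsilon$, so $R=k+I\ne k$. We claim that \emph{every homomorphism $f$ from $R$ to a commutative domain $D$ kills $I$}. With $D=k[t,t^{-1}]$ this shows that $f(R)\subseteq k$ for every homomorphism $R\to k[t,t^{-1}]$.

The idea is that, on an ideal, a nonzero $f$ determines a homomorphism on all of $k[F]$. Suppose $f(j)\ne0$ for some $j\in I$. For $r\in k[F]$ both $rj$ and $jr$ are in $I$, and
\[
 f(j)f(rj)=f(jrj)=f(jr)f(j),\qquad\text{so}\qquad f(jr)=f(rj).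
\]
Define $\varphi(r)=f(rj)/f(j)$ in the field of fractions of $D$. This is additive, $\varphi(1)=1$, and for $r,r'\in k[F]$
\[
 f(j)f(rr'j)=f(jr\cdot r'j)=f(jr)f(r'j)=f(rj)f(r'j),
\]
which says $\varphi(rr')=\varphi(r)\varphi(r')$. So $\varphi$ is a ring homomorphism from $k[F]$ to a field. It kills all commutators, hence $\varphi(I)=0$. But for $i\in I$ we have $\varphi(i)=f(ij)/f(j)=f(i)f(j)/f(j)=f(i)$. Hence $f(I)=0$, contrary to $f(j)\neq0$.

(c) Let $\Gamma\le G$ be nontrivial and finitely generated. Then $k[\Gamma]\ne k$ is a finitely generated algebra, and by assumption it has a nontrivial homomorphism $f$ to $k[t,t^{-1}]$. Since $k$ is a domain, the units of $k[t,t^{-1}]$ are the elements $ct^n$ with $c\in k^\times$, $n\in\mathbb Z$. So $f$ restricts to a homomorphism $\Gamma\to k^\times\times\langle t\rangle$. If its second component were trivial, we would have $f(\Gamma)\subseteq k$ and $f$ would be trivial. So the second component is a nonzero homomorphism $\Gamma\to\mathbb Z$, whose image is infinite cyclic.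
\end{proof}

By Theorem~\ref{thm:main}, the proof of (b) shows in particular that the algebra $k+I$ is not finitely generated when $k$ is a domain and $F$ has rank at least $2$. In the example for (a), the assumption on $k$ matters: if $e\in k$ satisfies $e\ne0=e^2$, then $t\mapsto1+ez$ defines a nontrivial homomorphism $k[t,t^{-1}]\to k[z]$, as $1+ez$ has the inverse $1-ez$.

\begin{thebibliography}{9}
\bibitem{HKS} Hoare, Karrass and Solitar, \emph{Subgroups of infinite index in Fuchsian groups}, Math. Z. \textbf{125} (1972).
\bibitem{Miasnikov} Nikita Miasnikov, \emph{Centralizers in Free Group Algebras and Nonsingular Curves}, arXiv:1611.03555 (2016).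
\end{thebibliography}

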